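
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{question}[theorem]{Question}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Dense simplicial complexes without higher minors}


\begin{abstract}
A graph on $n$ vertices with more than $3n-6$ edges has a $K_5$ minor. A question that comes from a
paper of Nevo asks for a generalization to minors of simplicial complexes: if a complex $K$ on $n$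
vertices has more $d$-faces than the boundary of the cyclic $(2d+1)$-polytope on $n$ vertices, does
$K$ have the $d$-skeleton $H(d+1)$ of the $(2d+2)$-simplex as a minor? We show that, for given $d$,
this holds for all $n$ and $K$ if and only if $d=1$. For every $d\ge2$ and all large $n$ we construct
complexes with at least $c_d\,n^{d+1/2}$ faces of dimension $d$, where $c_d>0$ depends only on $d$,
that do not even have the boundary of the $(d+1)$-simplex as a minor; for $d=2$ there is an explicit
counterexample with $1083$ vertices. The proof is topological: nonpositive curvature prevents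
two-dimensional links from carrying spherical homology classes, and this property survives deletions
and admissible contractions. We also prove upper bounds in the opposite direction; for $d=2$ they
show that the exponent $5/2$ is the right one for excluding the boundary of the tetrahedron.
\end{abstract}

\section{Introduction}

\subsection{The question}

All simplicial complexes are finite, except for universal covers. A nonempty complex contains
$\emptyset$ as a face, and $\{v\}$ is a face for each of its vertices $v$. The number of
$d$-dimensional faces of $K$ is $f_d(K)$. A set $T$ of vertices is a \emph{missing face} of $K$ if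
$T\notin K$ while all proper subsets of $T$ belong to $K$; its dimension is $|T|-1$. We write
$T\cup v$ for $T\cup\{v\}$ and $uv$ for $\{u,v\}$.

Minors of complexes are built from two operations. A \emph{deletion} removes a face together with
all faces containing it. An \emph{admissible contraction} identifies two distinct vertices $u,v$ of
$K$ that are not both contained in any missing face of $K$ of dimension $\le\dim K$; the result is
\[
K'=\{T: u\notin T\in K\}\cup\{(T\setminus\{u\})\cup v: u\in T\in K\}.
\]
A complex $H$ is a \emph{minor} of $K$, written $H<K$, if (up to isomorphism) it is obtained from $K$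
by a finite sequence of deletions and admissible contractions.

The condition on missing faces has a simple meaning. If $M$ is a missing face containing $u$ and
$v$, then its proper subsets form a sphere of dimension $|M|-2$, and identifying $u$ with $v$
flattens this sphere onto the simplex $M\setminus\{u\}$. When $\dim K=d$, an admissible contraction
does not flatten empty spheres of dimension less than $d$ in this way. In a graph with at least one
edge the only missing face of dimension $\le1$ that can contain $u$ and $v$ is the nonedge $uv$, so
admissible contractions are exactly contractions of edges. In a graph without edges, identifying two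
vertices has the same effect as deleting one of them. So for graphs, minors are the usual ones.

Let $H(d+1)$ be the $d$-skeleton of the $(2d+2)$-simplex, so that $H(2)=K_5$, and let $C(2d+1,n)$ be
the boundary complex of a cyclic $(2d+1)$-polytope on $n\ge 2d+3$ vertices. Since
$f_1(C(3,n))=3n-6$, the case $d=1$ of the following question, which comes from Nevo~\cite{Nevo},
follows from the known fact that a graph on $n$ vertices with more than $3n-6$ edges has a $K_5$
minor.

\begin{question}\label{q:main}
Let $d\ge1$, $n\ge2d+3$, and let $K$ be a simplicial complex on $n$ vertices. Does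
$f_d(K)>f_d(C(2d+1,n))$ imply $H(d+1)<K$?
\end{question}

Besides the case $d=1$, the implication is true in the smallest case $n=2d+3$ for every $d$: there
$f_d(C(2d+1,2d+3))=\binom{2d+3}{d+1}-1$ (Lemma~\ref{lem:cyclic}), so the hypothesis says that $K$
contains all $(d+1)$-subsets of its vertex set, and $H(d+1)$ is a subcomplex. For fixed $d$, the
number $f_d(C(2d+1,n))$ is at most of order $n^d$, one power of $n$ less than the number of possible
$d$-faces.

\subsection{Results}

The answer is negative for every $d\ge2$. Let $\partial\sigma^k$ be the boundary complex of the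
$k$-simplex. The complex $\partial\sigma^{d+1}$ is contained in $H(d+1)$, and our examples avoid
already this smaller complex.

For $d\ge2$ and a prime power $q$, let $K_{d,q}$ be the complex with vertex set
$V_0\sqcup\dots\sqcup V_d$, where each $V_i$ is a copy of $\mathbb F_q^2$, whose facets are the sets
$\{(x_0,y_0),\dots,(x_d,y_d)\}$ with $(x_i,y_i)\in V_i$ and
\begin{equation}\label{eq:def}
\sum_i y_i=\sum_{i<j}x_ix_j .
\end{equation}

\begin{theorem}\label{thm:main}
Let $d\ge2$ and let $q$ be a prime power. The complex $K_{d,q}$ has $(d+1)q^2$ vertices and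
$f_d(K_{d,q})=q^{2d+1}$. Neither $K_{d,q}$ nor $K_{d,q}$ together with isolated vertices has
$\partial\sigma^{d+1}$ as a minor. In particular, neither has $H(d+1)$ as a minor.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] Let $d=2$ and $K=K_{2,19}$. Then $n=1083$ and
$f_2(K)=2476099>2332802=f_2(C(5,1083))$, but $H(3)\not<K$.
\item[(b)] For every $d\ge2$ and every $n>4^{4d+3}(d+1)^{2d+1}$ there is a complex $K$ on $n$
vertices with $f_d(K)>f_d(C(2d+1,n))$ and $H(d+1)\not<K$. In fact
$f_d(K)\ge2^{-(2d+1)}\bigl(\frac n{d+1}\bigr)^{d+1/2}$, so no bound of the form $C_d\,n^d$ can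
replace $f_d(C(2d+1,n))$ in Question~\ref{q:main}.
\item[(c)] For given $d$, the implication in Question~\ref{q:main} holds for all $n\ge2d+3$ and all
$K$ if and only if $d=1$.
\end{enumerate}
\end{corollary}

Complexes with enough faces do have the minors in question.

\begin{theorem}\label{thm:converse}
Let $d\ge2$ and let $K$ be a complex on $n\ge1$ vertices.
\begin{enumerate}
\item[(a)] If $f_d(K)\ge n^{\,d+1-2^{1-d}}$, then $\partial\sigma^{d+1}<K$. For $d=2$, together with
Theorem~\ref{thm:main}, this shows that the maximal $f_2$ of a complex on $n$ vertices without a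
$\partial\sigma^3$ minor is $\Theta(n^{5/2})$.
\item[(b)] Let $\ell=\binom{2d+3}{d+1}$. If $n$ is large enough in terms of $d$ and
$f_d(K)>n^{\,d+1-\ell^{-d}}$, then $H(d+1)<K$.
\end{enumerate}
\end{theorem}

\subsection{Why dimension two is different}

A graph has $\partial\sigma^2$ as a minor as soon as it contains a cycle, so graphs without this
minor are forests. In dimension two, cycles are not enough: we will see
(Example~\ref{ex:torus}) that no triangulated torus has $\partial\sigma^3$ as a minor. To exclude
this minor it suffices to avoid those $2$-cycles that are images of spheres, and nonpositive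
curvature does this. If all triangles are equilateral, it is enough that no vertex link
contains a cycle of length at most $5$. A graph on two classes of $q^2$ vertices without such cycles
can have $q^3$ edges, far more than linearly many; letting all vertex links look like that gives
about $n^{5/2}$ triangles. In dimension $d$ we impose the same condition on the graphs that are links
of faces with $d-1$ vertices, and this gives about $n^{d+1/2}$ faces.

Section~\ref{sec:contr} shows that an admissible contraction of a $d$-dimensional complex preserves
the homotopy type as long as $\partial\sigma^{d+1}$ is not a subcomplex. Section~\ref{sec:two}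
settles $d=2$, and Section~\ref{sec:higher} extends the argument to all $d\ge2$.
Sections~\ref{sec:cyclic} and~\ref{sec:converse} prove Corollary~\ref{cor:main} and
Theorem~\ref{thm:converse}.

\section{Contractions and homotopy type}\label{sec:contr}

For a set $T$ of vertices of $K$, put
\[
\mathrm{lk}_K(T)=\{R:R\cap T=\emptyset,\ R\cup T\in K\},\qquad
\mathrm{st}_K(T)=\{R:R\cup T\in K\}.
\]
If $T\in K$, these are the \emph{link} and the \emph{star} of $T$; if $T\notin K$, both sets are
empty. The \emph{join} of complexes $X,Y$ on disjoint vertex sets is
$X*Y=\{S\cup T:S\in X,\ T\in Y\}$; for a point $v$ and a complex $Y\ni\emptyset$, the join $v*Y$ is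
the cone over $Y$ with apex $v$, and it is contractible (it is the point $v$ if $Y=\{\emptyset\}$).
The geometric realization of $K$ is $|K|$.

When $u$ is identified with $v$, let $\pi$ be the map with $\pi(u)=v$ that fixes all other vertices.
The result of the identification is $\pi(K)=\{\pi(T):T\in K\}$. We say that the \emph{link
condition} holds for distinct vertices $u,v$ in $K$ if
\[
\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)=\mathrm{lk}_K(uv).
\]
Since $\emptyset$ belongs to the left side, this includes the statement $uv\in K$. The inclusion
$\supseteq$ always holds.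

Admissibility ignores missing faces of dimension $d+1$ in a $d$-dimensional complex. The next lemma
says that a copy of $\partial\sigma^{d+1}$ is the only thing that can be overlooked this way.

\begin{lemma}\label{lem:link}
Let $\dim K=d\ge1$, and suppose that $K$ contains no $\partial\sigma^{d+1}$ as a subcomplex. If the
identification of $u$ with $v$ is an admissible contraction of $K$, then the link condition holds
for $u,v$ in $K$.
\end{lemma}

\begin{proof}
Let $T\in\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)$ and suppose that $T\cup uv\notin K$. Then $T\cup uv$
contains a missing face $M$. Since $T\cup u$ and $T\cup v$ are faces, $M$ contains both $u$ and $v$,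
and admissibility gives $|M|\ge d+2$. On the other hand $T\cup u\in K$ gives $|T|\le d$, so
$|T\cup uv|\le d+2$. Hence $|M|=d+2$, and the proper subsets of $M$ form a copy of
$\partial\sigma^{d+1}$ in $K$, a contradiction. So $T\in\mathrm{lk}_K(uv)$.
\end{proof}

The link condition is useful because it preserves the homotopy type. We use one standard fact: if $Y$
is a contractible subcomplex of a complex $X$, then the quotient map $|X|\to|X|/|Y|$ is a homotopy
equivalence. In particular, if $X=Y_1\cup Y_2$ with $Y_1$, $Y_2$ and $Y_1\cap Y_2$ contractible,
then $X$ is contractible, because $|X|\simeq|X|/|Y_1|\cong|Y_2|/|Y_1\cap Y_2|\simeq|Y_2|$.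

\begin{lemma}\label{lem:homotopy}
If the link condition holds for $u,v$ in a complex $L$, then $|\pi(L)|\simeq|L|$.
\end{lemma}

\begin{proof}
The idea is that the part of $L$ near $u$ and $v$ and the part of $\pi(L)$ near $v$ are both
contractible, and that collapsing them to a point leaves the same space.

Let $W=\{T\in L:u,v\notin T\}$, let $U=\mathrm{st}_L(u)\cup\mathrm{st}_L(v)$, and let
$G_0=W\cap U$. Every face of $L$ that contains $u$ or $v$ lies in $U$, so $L=W\cup U$.

\emph{$U$ is contractible.} Both stars are cones. We claim that their intersection is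
$\mathrm{st}_L(uv)$, which is again a cone (with apex $u$, say) since $uv\in L$. The inclusion
$\supseteq$ is clear. If $T\cup u$ and $T\cup v$ are faces of $L$, put $S=T\setminus uv$. Then
$S\cup u,S\cup v\in L$, so $S\in\mathrm{lk}_L(u)\cap\mathrm{lk}_L(v)=\mathrm{lk}_L(uv)$, and
$T\cup uv=S\cup uv\in L$. This is the only place where the link condition is used.

\emph{$\pi(L)=W\cup(v*G_0)$, with $W\cap(v*G_0)=G_0$.} The faces of $\pi(L)$ without $v$ are those of
$W$. A face containing $v$ has the form $(T\setminus uv)\cup v$, where $T\in L$ meets $uv$; then
$T\in U$, so $T\setminus uv\in G_0$. Conversely, if $S\in G_0$, then $S\cup u\in L$ or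
$S\cup v\in L$, and both cases give $S\cup v\in\pi(L)$.

Therefore
\[
|L|\simeq|L|/|U|\cong|W|/|G_0|\cong|\pi(L)|/|v*G_0|\simeq|\pi(L)|,
\]
where $|W|/|G_0|$ means $|W|$ with an extra isolated point if $|G_0|$ is empty.
\end{proof}

The link condition cannot be dropped: contracting an edge of the graph $\partial\sigma^2$, which is
admissible, turns a circle into an edge.

Together, the two lemmas reduce the exclusion of minors to finding a suitable class of complexes.

\begin{lemma}\label{lem:scheme}
Let $d\ge1$ and let $\mathcal P$ be a class of complexes of dimension at most $d$, closed under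
isomorphism, such that
\begin{enumerate}
\item[(i)] no member of $\mathcal P$ contains $\partial\sigma^{d+1}$ as a subcomplex;
\item[(ii)] subcomplexes of members of $\mathcal P$ belong to $\mathcal P$;
\item[(iii)] if $K\in\mathcal P$ has dimension $d$ and the link condition holds for $u,v$ in $K$,
then $\pi(K)\in\mathcal P$.
\end{enumerate}
Then no member of $\mathcal P$ has $\partial\sigma^{d+1}$ or $H(d+1)$ as a minor.
\end{lemma}

\begin{proof}
Any $d+2$ vertices of $H(d+1)$ span a copy of $\partial\sigma^{d+1}$, because all their proper subsets
have at most $d+1$ elements. A subcomplex is obtained by deleting the faces outside it, so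
$H(d+1)<K$ implies $\partial\sigma^{d+1}<K$. Suppose that $\partial\sigma^{d+1}$ is obtained from
$K\in\mathcal P$ by deletions and admissible contractions. Neither operation raises the dimension,
which is at most $d$ at the start and equal to $d$ at the end. So all complexes in the sequence have
dimension exactly $d$. By (ii), deletions do not leave $\mathcal P$. By (i) and
Lemma~\ref{lem:link}, the link condition holds at each admissible contraction of a member, so by
(iii) contractions do not leave $\mathcal P$ either. Hence $\partial\sigma^{d+1}\in\mathcal P$,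
contradicting (i).
\end{proof}

\section{Dimension two: spheres and curvature}\label{sec:two}

\subsection{Nonspherical complexes}

Homology has coefficients in $\mathbb F_2$ throughout.

\begin{definition}
A complex $L$ with $\dim L\le2$ is \emph{nonspherical} if every continuous map $f:S^2\to|L|$ induces
the zero map $H_2(S^2)\to H_2(L)$.
\end{definition}

If $|L|$ is empty, the condition is vacuous. One could instead ask that every map $S^2\to|L|$ be
null-homotopic, but it is not clear how this would pass to subcomplexes. For the weaker condition it
is immediate: since there are no $3$-faces,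
$H_2(L)$ is the group $Z_2(L)$ of simplicial $2$-cycles, and $H_2(L_1)=Z_2(L_1)\subseteq Z_2(L)$ for
each subcomplex $L_1\subseteq L$.

\begin{lemma}\label{lem:nonsph}
Let $L$ be nonspherical.
\begin{enumerate}
\item[(a)] Every subcomplex of $L$ is nonspherical.
\item[(b)] Every complex $L'$ with $\dim L'\le2$ and $|L'|\simeq|L|$ is nonspherical.
\item[(c)] $L$ contains no $\partial\sigma^3$ as a subcomplex.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $L_1\subseteq L$ be a subcomplex. A map into $|L_1|$ induces zero on $H_2$ after composition
with the inclusion into $|L|$, and $H_2(L_1)\to H_2(L)$ is injective.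

(b) Let $g:|L'|\to|L|$ be a homotopy equivalence. For $f:S^2\to|L'|$ we have $g_*f_*=0$, and $g_*$ is
an isomorphism.

(c) A copy of $\partial\sigma^3$ is an embedded $2$-sphere, and the sum of its four triangles is a
nonzero element of $Z_2(L)=H_2(L)$.
\end{proof}

\begin{proposition}\label{prop:two}
A nonspherical complex of dimension at most $2$ has neither $\partial\sigma^3$ nor $H(3)$ as a minor.
\end{proposition}

\begin{proof}
We apply Lemma~\ref{lem:scheme} with $d=2$ to the class of nonspherical complexes. Conditions (i) and
(ii) are parts (c) and (a) of Lemma~\ref{lem:nonsph}. Condition (iii) follows from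
Lemma~\ref{lem:homotopy} and part (b).
\end{proof}

\begin{example}\label{ex:torus}
Let $L$ be a triangulated torus. Every map $S^2\to|L|$ lifts to the universal cover $\mathbb R^2$ and
is null-homotopic, so $L$ is nonspherical, although $H_2(L)\ne0$. By Proposition~\ref{prop:two},
$\partial\sigma^3$ is not a minor of $L$.
\end{example}

\subsection{A curvature criterion}

To get many triangles we replace the torus by complexes whose universal covers are contractible for
a local reason.

\begin{lemma}\label{lem:curv}
Let $L$ be a complex with $\dim L\le2$ such that no vertex link contains a cycle of length $3$, $4$ or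
$5$. Then $L$ is nonspherical.
\end{lemma}

\begin{proof}
Since $S^2$ is connected, we may replace $L$ by one of its components. If it has dimension at most
$1$, then $H_2(L)=0$. So let $L$ be connected of dimension $2$, and let $\tilde L$ be its universal
cover, a locally finite, possibly infinite simplicial complex with the same vertex links. Give all
edges length $1$ and make all triangles Euclidean and equilateral. Then $\tilde L$ is an
$M_0$-polyhedral complex (its cells are Euclidean polyhedra) with finitely many shapes of cells, and
by local finiteness the metric induces the usual topology of $|\tilde L|$. The link of a vertex is a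
metric graph all of whose edges have length $\pi/3$. An injective loop in it runs once around a cycle
of the graph, so by hypothesis its length is at least $6\cdot\pi/3=2\pi$. By
\cite[Lemma II.5.6]{BH}, a two-dimensional $M_0$-polyhedral complex with this property of its vertex
links satisfies the link condition of that book (which is not the one of Section~\ref{sec:contr}),
and by \cite[Theorem II.5.4]{BH}, a simply connected $M_0$-polyhedral complex with finitely many
shapes that satisfies it is a CAT(0) space.

A CAT(0) space is contractible: move each point to a base point along the unique geodesic between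
them, which depends continuously on its endpoints. Every map $S^2\to|L|$ lifts to the contractible
space $|\tilde L|$. So it is null-homotopic and induces zero on $H_2$.
\end{proof}

Cycles of length $5$ must be excluded: in the boundary of the icosahedron, a sphere, all vertex links
are $5$-cycles.

\subsection{\texorpdfstring{The complexes $K_{2,q}$}{The complexes K(2,q)}}

We need a complex all of whose vertex links are dense graphs without short cycles. The dense graph
we use is the incidence graph of points and nonvertical lines in the affine plane over
$\mathbb F_q$, written symmetrically.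

\begin{lemma}\label{lem:incidence}
Let $s,c\in\mathbb F_q$. Let $\Gamma$ be the bipartite graph between two copies of $\mathbb F_q^2$ in
which $(x,y)$ and $(x',y')$ are adjacent if and only if
\[
y+y'=(x+s)(x'+s)+c .
\]
Then $\Gamma$ has no cycle of length $3$, $4$ or $5$.
\end{lemma}

\begin{proof}
Use $X'=x'+s$ and $y'$ as coordinates on the second copy. The neighbors of $(x,y)$ form the
nonvertical line with slope $x+s$ and equation $y'=(x+s)X'+c-y$. Different vertices $(x,y)$ give
different lines, because slope and intercept determine $x$ and $y$. Two distinct lines have at most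
one common point, so two vertices of the first copy have at most one common neighbor, and $\Gamma$ has
no $4$-cycle. Being bipartite, it has no odd cycles.
\end{proof}

Now let $d=2$. The triangles of $K_{2,q}$ are given by $y_0+y_1+y_2=x_0x_1+x_0x_2+x_1x_2$. The link
of a vertex $(x_0,y_0)$ is the graph of pairs $(x_1,y_1)$, $(x_2,y_2)$ with
\[
y_1+y_2=x_1x_2+x_0(x_1+x_2)-y_0=(x_1+x_0)(x_2+x_0)-x_0^2-y_0 .
\]
This is the graph of Lemma~\ref{lem:incidence} with $s=x_0$ and $c=-x_0^2-y_0$. The defining equation
is symmetric in the three parts, so all vertex links have this form. By Lemma~\ref{lem:curv} and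
Proposition~\ref{prop:two}, $K_{2,q}$ has no $\partial\sigma^3$ minor. It has $3q^2$ vertices and
$q^5$ triangles, since $x_0,x_1,x_2,y_0,y_1$ can be chosen freely and then determine $y_2$.

The polynomial $\sum_{i<j}x_ix_j$ is chosen so that fixing a vertex leaves, up to shifts and a
constant, the product of the two other $x$-coordinates. If the right side of \eqref{eq:def} were $0$,
the link of $(x_0,y_0)$ would join $(x_1,y_1)$ to $(x_2,-y_0-y_1)$ for all $x_1,x_2$, and it would
contain $4$-cycles.

\section{Higher dimensions: two-dimensional links}\label{sec:higher}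

\subsection{Good complexes}

For $d\ge3$, consider the complexes $K$ of dimension at most $d$ such that every map $S^d\to|K|$
induces zero on $H_d$. The proof of Proposition~\ref{prop:two} works for this class word for
word, with $2$ replaced by $d$. But the curvature criterion is two-dimensional and does not show
that $K_{d,q}$ belongs to the class. So we look instead at two-dimensional links, where
Lemma~\ref{lem:curv} applies.

\begin{definition}
Let $d\ge2$. A complex $K$ with $\dim K\le d$ is \emph{$d$-good} if $\mathrm{lk}_K(\tau)$ is
nonspherical for every $\tau\in K$ with $|\tau|=d-2$.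
\end{definition}

These links have dimension at most $2$. For $d=2$ only $\tau=\emptyset$ occurs, and $2$-good means
nonspherical.

The price of working with links appears under contraction. A link of a face containing the merged
vertex $v$ is a union of two pieces, coming from faces containing $v$ and faces containing $u$. It is
not obtained from a link in $K$ by identifying $u$ with $v$, so Lemma~\ref{lem:homotopy} does not
apply to it. In the proof below we compare it with two links in $K$, one for each piece.

\begin{proposition}\label{prop:good}
Let $d\ge2$. A $d$-good complex has neither $\partial\sigma^{d+1}$ nor $H(d+1)$ as a minor.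
\end{proposition}

\begin{proof}
We verify the conditions of Lemma~\ref{lem:scheme} for the class of $d$-good complexes.

(i) Let $K$ be $d$-good and suppose that $|W|=d+2$ and all proper subsets of $W$ are in $K$. Choose
$\tau\subset W$ with $|\tau|=d-2$. Then $\mathrm{lk}_K(\tau)$ contains all proper subsets of the
four-element set $W\setminus\tau$, contrary to Lemma~\ref{lem:nonsph}(c).

(ii) Links in a subcomplex are subcomplexes of links in $K$, so Lemma~\ref{lem:nonsph}(a) applies.

(iii) Let $K$ be $d$-good of dimension $d$, let the link condition hold for $u,v$ in $K$, and let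
$K'=\pi(K)$. Then $\dim K'\le d$. Let $\tau'\in K'$ with $|\tau'|=d-2$. Since $u$ is not a vertex of
$K'$, we have $u\notin\tau'$.

\smallskip
\emph{Case 1: $v\notin\tau'$.} Then $\pi$ fixes $\tau'$ and no other vertex is mapped into $\tau'$, so
$\tau'\in K$ and $\mathrm{lk}_{K'}(\tau')=\pi(L)$ with $L=\mathrm{lk}_K(\tau')$. If $u,v$ are not both
vertices of $L$, then $\pi$ is injective on the vertices of $L$, and $\pi(L)\cong L$ is nonspherical.
If both are vertices of $L$, the link condition passes to $L$: for
$R\in\mathrm{lk}_L(u)\cap\mathrm{lk}_L(v)$ we have
$R\cup\tau'\in\mathrm{lk}_K(u)\cap\mathrm{lk}_K(v)=\mathrm{lk}_K(uv)$, so $R\cup uv\in L$, that is,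
$R\in\mathrm{lk}_L(uv)$. By Lemma~\ref{lem:homotopy}, $|\pi(L)|\simeq|L|$, and $\pi(L)$ is
nonspherical by Lemma~\ref{lem:nonsph}(b).

\smallskip
\emph{Case 2: $v\in\tau'$.} Then $d\ge3$. Write $\tau'=\sigma\cup v$ with $u,v\notin\sigma$ and
$|\sigma|=d-3$. (For $d=3$ we have $\sigma=\emptyset$, and we are looking at the link of the merged
vertex.) A face of $K'$ containing $\tau'$ is the image of a face of $K$ containing $\sigma\cup v$ or
$\sigma\cup u$. If a face contains $\sigma\cup uv$, removing $u$ does not change its image. So
$N:=\mathrm{lk}_{K'}(\tau')=A\cup B$ with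
\[
A=\{R\in\mathrm{lk}_K(\sigma\cup v):u\notin R\},\qquad
B=\{R\in\mathrm{lk}_K(\sigma\cup u):v\notin R\},
\]
where a set is empty if the corresponding face $\sigma\cup v$ or $\sigma\cup u$ is not in $K$. If one
of these faces is not in $K$, then $N$ is a subcomplex of the link of the other, which has $d-2$
elements, and $N$ is nonspherical.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\draw[fill=gray!30] (0,0.8) .. controls (-1.9,1.2) and (-1.9,-1.2) .. (0,-0.8) -- cycle;
\draw[fill=gray!8] (0,0.8) .. controls (1.9,1.2) and (1.9,-1.2) .. (0,-0.8) -- cycle;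
\draw[very thick] (0,-0.8) -- (0,0.8);
\node at (-0.7,0) {$A$};
\node at (0.7,0) {$B$};
\node[above] at (0,0.85) {$G$};
\node at (0,-1.45) {$N=A\cup B$};
\draw[->] (2.0,0) -- (3.2,0) node[midway,above] {$r$};
\begin{scope}[xshift=5.4cm]
\draw[fill=gray!30] (0,0.8) .. controls (-1.9,1.2) and (-1.9,-1.2) .. (0,-0.8) -- cycle;
\draw (0,0.8) -- (1.2,0) -- (0,-0.8);
\draw[very thick] (0,-0.8) -- (0,0.8);
\node at (-0.7,0) {$A$};
\node[right] at (1.2,0) {$u$};
\node at (0.45,0) {$u*G$};
\node[above] at (0,0.85) {$G$};
\node at (0,-1.45) {$\hat A=A\cup(u*G)$};
\end{scope}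
\end{tikzpicture}
\caption{Schematic picture of the link $N$ of a face containing the merged vertex (left) and of the
link $\hat A$ of the corresponding face containing $v$ before the contraction (right). The pieces
$A$ and $B$ meet in the complex $G$ of dimension at most $1$, drawn as a segment. The map $r$ is the
identity on $A$ and sends $B$ into the cone $u*G$. Exchanging the roles of $u$ and $v$ compares $N$
with $\hat B=B\cup(v*G)$.}
\label{fig:link}
\end{figure}

Now let both faces be in $K$. If $R\in A\cap B$, then $R\cup\sigma\in\mathrm{lk}_K(u)\cap
\mathrm{lk}_K(v)=\mathrm{lk}_K(uv)$. This applies to $R=\emptyset$, so $\sigma\cup uv\in K$, and it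
shows
\[
A\cap B=G:=\mathrm{lk}_K(\sigma\cup uv);
\]
the inclusion $\supseteq$ is clear. Since $|\sigma\cup uv|=d-1$ and $\dim K=d$, we have
$\dim G\le1$. Let $\hat A=\mathrm{lk}_K(\sigma\cup v)$. Its faces without $u$ form $A$, and its faces
with $u$ are the sets $R\cup u$ with $R\in G$. Therefore $\hat A=A\cup(u*G)$, with
$A\cap(u*G)=G$; see Figure~\ref{fig:link}. The complex $\hat A$ is nonspherical, because
$|\sigma\cup v|=d-2$.

The idea is now to push $B$ into the cone $u*G$. This turns a map from $S^2$ to $|N|$ into a map to
$|\hat A|$ without changing the part of its homology class in $A$, and this part must vanish because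
$\hat A$ is nonspherical. The part in $B$ vanishes for the symmetric reason.

In detail, since $|u*G|$ is contractible and $(|B|,|G|)$ is a CW pair, the inclusion
$|G|\to|u*G|$ extends to a continuous map $|B|\to|u*G|$. Together with the identity on $|A|$ it gives
a continuous map of pairs $r:(|N|,|B|)\to(|\hat A|,|u*G|)$.

Let $f:S^2\to|N|$ be continuous and let $z\in Z_2(N)=H_2(N)$ be the image of the generator of
$H_2(S^2)$. Each triangle of $N$ lies in exactly one of $A$ and $B$, because $\dim G\le1$. So
$z=z_A+z_B$ with $2$-chains $z_A$ of $A$ and $z_B$ of $B$. From $\partial z_A=\partial z_B$ we see that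
this boundary is a chain of $A\cap B=G$, so $z_A$ is a relative cycle of $(A,G)$. In $H_2(N,B)$ the
class of $z$ equals that of $z_A$. As $r$ is the identity on $A$,
\[
r_*[z]=r_*[z_A]=[z_A]\in H_2(\hat A,u*G).
\]
On the other hand, this class is the image of $(rf)_*[S^2]\in H_2(\hat A)$, which is $0$ because
$\hat A$ is nonspherical. So $[z_A]=0$. Since $\hat A$ has no $3$-faces, $z_A$ must be a chain of
$u*G$. But every triangle of $u*G$ contains $u$, because $\dim G\le1$, and no triangle of $A$ does.
Hence $z_A=0$.

The situation is symmetric in $u$ and $v$: the link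
$\hat B=\mathrm{lk}_K(\sigma\cup u)=B\cup(v*G)$ is nonspherical, and the same argument with a map
$(|N|,|A|)\to(|\hat B|,|v*G|)$ gives $z_B=0$. So $z=0$, and $N$ is nonspherical.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

\begin{lemma}\label{lem:criterion}
Let $d\ge2$ and $\dim K\le d$. If for every $\rho\in K$ with $|\rho|=d-1$ the graph
$\mathrm{lk}_K(\rho)$ has no cycle of length $3$, $4$ or $5$, then $K$ is $d$-good.
\end{lemma}

\begin{proof}
Let $\tau\in K$ with $|\tau|=d-2$, and let $L=\mathrm{lk}_K(\tau)$. The link of a vertex $w$ of $L$ is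
$\mathrm{lk}_L(w)=\mathrm{lk}_K(\tau\cup w)$, with $|\tau\cup w|=d-1$. By Lemma~\ref{lem:curv}, $L$ is
nonspherical.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K=K_{d,q}$. All $x_i$, and all $y_i$ with $i<d$, can be chosen freely, and \eqref{eq:def} then
determines $y_d$. So $f_d(K)=q^{2d+1}$ and $\dim K=d$. Equation \eqref{eq:def} can be solved for any
one $y_i$, so every vertex lies in a facet, and $K$ has $(d+1)q^2$ vertices.

Let $\rho\in K$ with $|\rho|=d-1$. A face of $K$ has at most one vertex in each part, so $\rho$ misses
exactly two parts $V_i,V_j$, and $\mathrm{lk}_K(\rho)$ is a bipartite graph between subsets of $V_i$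
and $V_j$. Let $s$ and $t$ be the sums of the $x$- and of the $y$-coordinates of the vertices of
$\rho$, and let $e$ be the sum of the products $x_kx_l$ over the pairs of vertices of $\rho$. By
\eqref{eq:def}, vertices $(x,y)\in V_i$ and $(x',y')\in V_j$ are adjacent if and only if
\[
y+y'+t=xx'+s(x+x')+e,
\qquad\text{that is,}\qquad
y+y'=(x+s)(x'+s)+e-s^2-t .
\]
By Lemma~\ref{lem:incidence}, $\mathrm{lk}_K(\rho)$ has no cycle of length $3$, $4$ or $5$. So $K$ is
$d$-good by Lemma~\ref{lem:criterion}.

Adding isolated vertices adds only faces $\{w\}$ with $\mathrm{lk}(w)=\{\emptyset\}$ and changes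
no link of a nonempty face. Since $d-1\ge1$, the hypothesis of Lemma~\ref{lem:criterion} still holds,
and the enlarged complex is $d$-good as well. Proposition~\ref{prop:good} completes the proof.
\end{proof}

\section{Comparison with cyclic polytopes}\label{sec:cyclic}

The face numbers of a simplicial $D$-polytope are encoded by its $h$-numbers:
$f_{j-1}=\sum_{i=0}^{j}\binom{D-i}{j-i}h_i$ for $0\le j\le D$, and the Dehn--Sommerville equations
say $h_i=h_{D-i}$. For a cyclic $D$-polytope on $n$ vertices, neighborliness gives
$h_i=\binom{n-D-1+i}{i}$ for $i\le\lfloor D/2\rfloor$. With $D=2d+1$ and $j=d+1$ we get, since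
$\binom{2d+1-i}{d+1-i}=\binom{2d+1-i}{d}$,
\begin{equation}\label{eq:cyclic}
f_d(C(2d+1,n))=\sum_{i=0}^{d+1}\binom{2d+1-i}{d}h_i,\quad
h_i=\binom{n-2d-2+i}{i}\ (0\le i\le d),\quad h_{d+1}=h_d .
\end{equation}

\begin{lemma}\label{lem:cyclic}
Let $d\ge1$.
\begin{enumerate}
\item[(a)] $f_1(C(3,n))=3n-6$ for $n\ge5$, and $f_2(C(5,n))=2n^2-12n+20$ for $n\ge7$.
\item[(b)] $f_d(C(2d+1,2d+3))=\binom{2d+3}{d+1}-1$.
\item[(c)] $f_d(C(2d+1,n))\le4^{d+1}n^d$ for all $n\ge2d+3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $d=1$, \eqref{eq:cyclic} gives $3+2(n-3)+(n-3)=3n-6$. For $d=2$ it gives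
\[
10+6(n-5)+3\binom{n-4}2+\binom{n-4}2=6n-20+2(n-4)(n-5)=2n^2-12n+20 .
\]

(b) For $n=2d+3$ we have $h_i=i+1$ for $i\le d$ and $h_{d+1}=d+1$. The coefficient of $h_{d+1}$ in
\eqref{eq:cyclic} is $1$, so $f_d=\sum_{i=0}^{d+1}(i+1)\binom{2d+1-i}d-1$. The sum counts the
$(d+2)$-subsets of $\{1,\dots,2d+3\}$ according to their second smallest element $i+2$, so it equals
$\binom{2d+3}{d+2}=\binom{2d+3}{d+1}$.

(c) For $i\le d$ we have $h_i\le n^i\le n^d$, and $h_{d+1}=h_d\le n^d$. Therefore
$f_d\le n^d\sum_{i=0}^{d+1}\binom{2d+1-i}d=n^d\binom{2d+2}{d+1}\le4^{d+1}n^d$.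
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) For $n=3q^2$, Lemma~\ref{lem:cyclic}(a) gives $f_2(C(5,n))=18q^4-36q^2+20$, which is less than
$q^5=f_2(K_{2,q})$ whenever $q\ge18$. The smallest prime power $q\ge18$ is $19$. For $q=19$ we have
$n=1083$, $f_2(C(5,n))=2345778-12996+20=2332802$, and $f_2(K_{2,19})=19^5=2476099$. By
Theorem~\ref{thm:main}, $H(3)\not<K_{2,19}$.

(b) First, for every real $x\ge2$ there is a prime $q$ with $x/2<q\le x$. To see this, let
$k=\lfloor\lfloor x\rfloor/2\rfloor\ge1$. Bertrand's postulate gives a prime $q$ with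
$k<q\le2k\le x$, and $q\ge k+1>x/2$ because $x<\lfloor x\rfloor+1\le2k+2$.

Let $n\ge4(d+1)$, apply this with $x=\sqrt{n/(d+1)}\ge2$, and let $K$ be $K_{d,q}$ together with
$n-(d+1)q^2\ge0$ isolated vertices. By Theorem~\ref{thm:main}, $K$ has neither
$\partial\sigma^{d+1}$ nor $H(d+1)$ as a minor, and
\begin{equation}\label{eq:lower}
f_d(K)=q^{2d+1}>\frac1{2^{2d+1}}\Bigl(\frac n{d+1}\Bigr)^{d+1/2}
=n^d\cdot\frac{n^{1/2}}{2^{2d+1}(d+1)^{d+1/2}} .
\end{equation}
If $n>4^{4d+3}(d+1)^{2d+1}$, which implies $n\ge4(d+1)$, then $n^{1/2}>2^{4d+3}(d+1)^{d+1/2}$, and
the right side of \eqref{eq:lower} is larger than $2^{2d+2}n^d=4^{d+1}n^d\ge f_d(C(2d+1,n))$. For any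
constant $C_d$ the right side of \eqref{eq:lower} exceeds $C_dn^d$ once $n$ is large.

(c) For $d\ge2$ the implication fails by (b). Let $d=1$ and $f_1(K)>f_1(C(3,n))=3n-6$. Deleting all
faces of dimension at least $2$ leaves a graph on $n$ vertices with the same edges. For graphs our
minors are the usual ones, so the graph theorem quoted in the introduction gives $H(2)=K_5<K$.
\end{proof}

\section{Converse bounds}\label{sec:converse}

All contractions in this section identify two vertices that lie in no common missing face at all, so
they are admissible whatever the dimension. We use that the missing faces of a join are the missing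
faces of its factors: a set $S\cup T$, with $S$ and $T$ in the two vertex sets, is a nonface of
$X*Y$ if and only if $S\notin X$ or $T\notin Y$, so a minimal nonface lies on one side.

\subsection{Finding the boundary of a simplex}

The plan is to find an iterated suspension of a cycle by a counting argument, and then to contract it
to the boundary of a simplex. Let $S^0$ be the complex consisting of two isolated points, and let
$C_k$ be the cycle of length $k\ge3$. Write $\Sigma_{r,k}=(S^0)^{*(r-2)}*C_k$ for $r\ge2$, a complex of
dimension $r-1$; in particular $\Sigma_{2,k}=C_k$.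

\begin{lemma}\label{lem:suspension}
Let $r\ge2$ and $n\ge1$. An $r$-uniform hypergraph $F$ on $n$ vertices with
$|F|\ge n^{\,r-2^{-(r-2)}}$ contains all facets of a copy of $\Sigma_{r,k}$ for some $k\ge3$.
\end{lemma}

\begin{proof}
We use induction on $r$. For $r=2$, a graph with at least $n$ edges contains a cycle.

Let $r\ge3$. For a vertex $u$ let $F_u$ be the set of $(r-1)$-sets $e\not\ni u$ with $e\cup u\in F$. We
look for two vertices $u,v$ such that $F_u\cap F_v$ is large. For an $(r-1)$-set $e$ let $\deg e$ be
the number of members of $F$ containing $e$. Since $F$ is nonempty, $n\ge r$, and the average of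
$\deg e$ over all $(r-1)$-sets is
\[
D=\frac{r|F|}{\binom n{r-1}}\ge r\,(r-1)!\,n^{1-2^{-(r-2)}}\ge2,
\]
because $\binom n{r-1}\le n^{r-1}/(r-1)!$. Hence $D(D-1)/2\ge D^2/4$. Counting pairs $(e,\{u,v\})$
with $e\in F_u\cap F_v$ in two ways and using convexity of $t\mapsto t(t-1)/2$,
\[
\sum_{\{u,v\}}|F_u\cap F_v|=\sum_e\binom{\deg e}2\ge\binom n{r-1}\frac{D^2}4 .
\]
So for some pair $u,v$,
\[
|F_u\cap F_v|\ge\frac{r^2|F|^2}{4\binom n{r-1}\binom n2}
\ge\frac{r^2(r-1)!}2\cdot\frac{|F|^2}{n^{r+1}}
\ge n^{\,2r-2\cdot2^{-(r-2)}-(r+1)}=n^{(r-1)-2^{-(r-3)}} .
\]
By induction, the $(r-1)$-uniform hypergraph $F_u\cap F_v$ contains all facets of some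
$\Sigma_{r-1,k}$. Its members contain neither $u$ nor $v$, and each of them forms a member of $F$
with $u$ and with $v$. So $F$ contains all facets of $\{u,v\}*\Sigma_{r-1,k}$, where $\{u,v\}$ stands
for two isolated points. This is a copy of $\Sigma_{r,k}$.
\end{proof}

\begin{lemma}\label{lem:flatten}
Let $d\ge2$. For every $k\ge3$, $\partial\sigma^{d+1}<\Sigma_{d+1,k}$.
\end{lemma}

\begin{proof}
If $k\ge4$, the missing faces of $C_k$ are its nonedges, so the two ends of an edge of $C_k$ lie in no
common missing face of $\Sigma_{d+1,k}$. Contracting this edge leads to $\Sigma_{d+1,k-1}$. Repeating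
this we reach $(S^0)^{*(d-1)}*\partial\sigma^2$.

Now let $m\ge2$ and consider $X*\{a,b\}*\partial\sigma^m$, where $X$ is an iterated join of copies of
$S^0$ (possibly none) and $\{a,b\}$ denotes two isolated points. Let $x$ be a vertex of $\sigma^m$. No
missing face contains both $a$ and $x$, since these vertices lie in different factors. Contract $a$
into $x$. The sets $a\cup R$, with $R$ a proper subset of the vertex set $Z$ of $\sigma^m$, are mapped
to $x\cup R$, and $R=Z\setminus\{x\}$ produces $Z$. So $a*\partial\sigma^m$ becomes the full
simplex on $Z$, and $\{a,b\}*\partial\sigma^m$ becomes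
$(b*\partial\sigma^m)\cup2^{Z}=\partial\sigma^{m+1}$, where $2^Z$ is the full simplex. The factor $X$
is unaffected. After $d-1$ such steps, starting with $m=2$, we reach $\partial\sigma^{d+1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(a)]
Delete all faces of dimension greater than $d$; this does not change $f_d$. Apply
Lemma~\ref{lem:suspension} with $r=d+1$ to the set of $d$-faces. Its exponent is
$r-2^{-(r-2)}=d+1-2^{1-d}$. So $K$ contains some $\Sigma_{d+1,k}$ as a subcomplex, and
Lemma~\ref{lem:flatten} gives $\partial\sigma^{d+1}<K$.

For $d=2$ the exponent is $5/2$, so a complex without a $\partial\sigma^3$ minor has $f_2<n^{5/2}$.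
The complexes in \eqref{eq:lower} exist for all $n\ge12$, have no $\partial\sigma^3$ minor, and have
$f_2>2^{-5}(n/3)^{5/2}$.
\end{proof}

For $d\ge3$ the exponents $d+\frac12$ of \eqref{eq:lower} and $d+1-2^{1-d}$ differ.

\subsection{\texorpdfstring{Finding $H(d+1)$}{Finding H(d+1)}}

A dense hypergraph contains large complete multipartite hypergraphs, and these contain the
barycentric subdivision of $H(d+1)$. It remains to undo the subdivision by admissible contractions.

Let $F\in X$ be a face of a complex with $|F|\ge2$. The \emph{stellar subdivision} of $X$ at $F$, with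
new vertex $a$, is
\[
Y=\{T\in X:F\not\subseteq T\}\cup\{a\cup R\cup S:R\subsetneq F,\ S\in\mathrm{lk}_X(F)\}.
\]

\begin{lemma}\label{lem:stellar}
If $Y$ is the stellar subdivision of $X$ at $F$ with new vertex $a$, and $x\in F$, then $a$ and $x$ lie
in no common missing face of $Y$, and contracting $a$ into $x$ gives $X$.
\end{lemma}

\begin{proof}
Suppose that $M$ is a missing face of $Y$ containing $a$ and $x$, and let $Q=M\setminus\{a,x\}$. From
$M\setminus\{x\}=a\cup Q\in Y$ we get $Q=R\cup S$ with $R=Q\cap F\subsetneq F$ and
$S\in\mathrm{lk}_X(F)$. From $M\setminus\{a\}=x\cup Q\in Y$ we get $F\not\subseteq x\cup Q$, so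
$R\cup x\subsetneq F$. Then $M=a\cup(R\cup x)\cup S\in Y$, a contradiction.

Faces of $Y$ not containing $a$ are faces of $X$ and do not change. A face $a\cup R\cup S$ becomes
$x\cup R\cup S\subseteq F\cup S\in X$. So the result is contained in $X$. Conversely, a face of $X$ not
containing $F$ is in $Y$, and a face containing $F$ has the form $F\cup S$ with
$S\in\mathrm{lk}_X(F)$ and is the image of $a\cup(F\setminus\{x\})\cup S$.
\end{proof}

The \emph{barycentric subdivision} $\mathrm{sd}\,H$ has a vertex $a_F$ for each nonempty face $F$ of
$H$, and its faces correspond to chains $F_1\subsetneq\dots\subsetneq F_m$.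

\begin{lemma}\label{lem:sd}
For every complex $H$ of dimension $d\ge1$, $H<\mathrm{sd}\,H$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:stellar} it suffices to obtain $\mathrm{sd}\,H$ from $H$ by stellar subdivisions at
faces of dimension at least $1$. We subdivide at all these faces in order of decreasing dimension.
For $0\le j\le d$ let $X_j$ be the complex with faces
\[
S\cup\{a_{F_1},\dots,a_{F_m}\},\qquad S\in H,\ \dim S\le j,\ F_i\in H,\ \dim F_i>j,\
S\subsetneq F_1\subsetneq\dots\subsetneq F_m,
\]
where $m\ge0$, and $S=\emptyset$ is allowed. Then $X_d=H$, and $X_0\cong\mathrm{sd}\,H$, with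
$a_{\{w\}}$ corresponding to $w$. Let $j\ge1$. No face of $X_j$ contains two different
$j$-dimensional faces of $H$, and the new faces created by subdividing at one such face contain no
other. So the subdivisions of $X_j$ at the $j$-dimensional faces $F$ of $H$ do not affect each other.
The faces of $X_j$ containing $F$ are the sets $F\cup C$, where $C=\{a_{F_1},\dots,a_{F_m}\}$ comes
from a chain of faces that properly contain $F$. The subdivision at $F$ replaces them by the sets
$R\cup\{a_F\}\cup C$ with $R\subsetneq F$. Doing this for all $F$ of dimension $j$ gives $X_{j-1}$.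
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b)]
Again delete all faces of dimension greater than $d$. By a theorem of Erd\H{o}s
\cite[Theorem 1]{Erdos}, for $n\ge n_0(r,\ell)$ every $r$-uniform hypergraph on $n$ vertices with more
than $n^{r-\ell^{1-r}}$ edges contains the complete $r$-partite hypergraph with parts of size $\ell$.
Apply it with $r=d+1$ and $\ell=\binom{2d+3}{d+1}$ to the $d$-faces of $K$.

Color the vertex $a_F$ of $\mathrm{sd}\,H(d+1)$ with $\dim F$. There are
$\binom{2d+3}{i+1}\le\binom{2d+3}{d+1}=\ell$ vertices of color $i$ for $0\le i\le d$. All facets of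
$H(d+1)$ have dimension $d$, so each facet of $\mathrm{sd}\,H(d+1)$ has exactly one vertex of each
color. Mapping the color classes injectively into the parts, we see that $\mathrm{sd}\,H(d+1)$ is
isomorphic to a subcomplex of $K$. By Lemma~\ref{lem:sd}, $H(d+1)<\mathrm{sd}\,H(d+1)$, so
$H(d+1)<K$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BH} Bridson--Haefliger, \emph{Metric Spaces of Non-Positive Curvature}.

\bibitem{Erdos} Erd\H{o}s, \emph{On extremal problems of graphs and generalized graphs}, Israel J.
Math. \textbf{2} (1964).

\bibitem{Nevo} Eran Nevo, \emph{Higher minors and Van Kampen's obstruction}, arXiv:math/0602531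
(2006).
\end{thebibliography}

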